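# Three points on a graph and the fundamental groups of 3-manifolds

## 1. Trees, suns and roses

A graph is a finite connected 1-dimensional CW complex with at least one edge; loops and multiple edges are allowed. Put $n$ indistinguishable particles on a graph $\Gamma$ and forbid collisions. The resulting space is
$$\mathrm{UConf}_n^{\mathrm{top}}(\Gamma)=(\Gamma^n-\Delta)/S_n,\qquad \Delta=\{(x_1,\dots,x_n): x_i=x_j\text{ for some }i\ne j\},$$
and the graph braid group is $B_n(\Gamma)=\pi_1(\mathrm{UConf}_n^{\mathrm{top}}(\Gamma))$. It depends only on the topology of $\Gamma$. We use without proof that this space is aspherical and that, after a sufficient subdivision of $\Gamma$, it deformation retracts onto a compact locally CAT(0) cube complex. We drop the superscript "top".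

Two small examples with $n=3$. If $\Gamma=[0,1]$, the space is $\{0\le x_1<x_2<x_3\le1\}$, which is convex, so $B_3([0,1])=1$. If $\Gamma=\mathbb R/\mathbb Z$, a configuration is an increasing sequence $(x_i)_{i\in\mathbb Z}$ of reals with $x_{i+3}=x_i+1$, up to shifting the index. Move it linearly to $y_i=\frac{x_1+x_2+x_3}3+\frac{i-2}3$. Shifting the index of $x$ by one raises the sum $x_1+x_2+x_3$ by $1$, hence shifts $y$ by one index as well, so the motion is well defined, and the sequence stays increasing. It ends in the space of equally spaced triples, which is a circle. So $B_3(\mathbb R/\mathbb Z)\cong\mathbb Z$.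

**Definition.** A 3-manifold group is the fundamental group of a connected 3-manifold (Hausdorff, second countable). The manifold need not be closed, compact or orientable, and it may have boundary.

For example, a free group of finite rank $k$ is $\pi_1$ of a handlebody (a ball if $k=0$), and the fundamental group of a surface $S$ is $\pi_1(S\times\mathbb R)$. Two facts are used all the time.

* (F1) A subgroup of a 3-manifold group is a 3-manifold group: take a covering space.
* (F2) A free product of two 3-manifold groups is a 3-manifold group: take the connected sum along balls in the interiors.

The graphs that matter here are the following, all up to subdivision and with finite segments. A tree is a graph without cycles. A rose graph is obtained by gluing finitely many circles and segments along one common point. A sun graph is a circle with finitely many segments glued on, each by one endpoint. For $m\ge2$ the graph $\Theta_m$ is the suspension of $m$ points: two vertices joined by $m$ edges. A pulsar graph is some $\Theta_m$ with finitely many segments glued, each by one endpoint, to the two suspension vertices. For instance $\Theta_2$ is a circle, and $\Theta_3$ has the shape of the letter $\Theta$. We use three known results.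

* (K1) (Genevois) $B_3(\Gamma)$ is Gromov hyperbolic if and only if $\Gamma$ is a tree, a sun graph, a rose graph, or a pulsar graph.
* (K2) If $\Gamma$ is a tree, a sun graph, or a rose graph, then $B_3(\Gamma)$ is free.
* (K3) If $\Gamma$ is a pulsar graph built on $\Theta_m$, then $B_3(\Gamma)\cong B_3(\Theta_m)*\mathbb F$ with $\mathbb F$ free of finite rank.

Genevois asked: when are the hyperbolic graph braid groups on three strands the fundamental groups of 3-manifolds? The source of the problem for these notes is Saumya Jain and Huong Vo, "Manifold models for hyperbolic graph braid groups on three strands", arXiv:2603.07807 (2026). Most of the families are immediate.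

**Proposition 1.** If $\Gamma$ is a tree, a sun graph or a rose graph, then $B_3(\Gamma)$ is a 3-manifold group. The same holds for a pulsar graph built on $\Theta_2$.

*Proof.* By (K2) the group is free. It is finitely generated, because $\mathrm{UConf}_3(\Gamma)$ deformation retracts onto a compact complex. So it has finite rank and is $\pi_1$ of a ball or a handlebody. A pulsar graph on $\Theta_2$ is a circle with segments attached, which is a sun graph. $\square$

What changes in general? By (K1) only pulsar graphs on $\Theta_m$ with $m\ge3$ remain. By (K3) such a group is $B_3(\Theta_m)*\mathbb F$. If $B_3(\Theta_m)$ is a 3-manifold group, so is the free product, by (F2). If the free product is a 3-manifold group, so is its subgroup $B_3(\Theta_m)$, by (F1). So everything depends on $m$ alone, through the group $B_3(\Theta_m)$. It will turn out to be free only for $m=3$, so a handlebody no longer suffices. The answer is as follows.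

**Theorem A.** Let $B_3(\Gamma)$ be Gromov hyperbolic. Then $B_3(\Gamma)$ is a 3-manifold group if and only if $\Gamma$ is a tree, a sun graph, a rose graph, or a pulsar graph built on $\Theta_m$ with $m\le5$. Equivalently, the only exceptions are the pulsar graphs on $\Theta_m$ with $m\ge6$, i.e. those with $b_1(\Gamma)=m-1\ge5$.

**Theorem B.**

1. $B_3(\Theta_3)\cong\mathbb F_3$.
2. $B_3(\Theta_4)\cong\pi_1$(closed orientable surface of genus $3$).
3. $B_3(\Theta_5)\cong\pi_1(M)$, with $M$ a compact orientable hyperbolic 3-manifold with connected totally geodesic boundary of genus $6$. It is not the fundamental group of a 2-manifold.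
4. If $m\ge6$, then $B_3(\Theta_m)$ is not quasi-isometric to any finitely generated 3-manifold group. If $\Gamma$ is a pulsar graph on $\Theta_m$ with $m\ge6$, no finite-index subgroup of $B_3(\Gamma)$ is a 3-manifold group. But $B_3(\Theta_m)$ is, for every $m\ge3$, $\pi_1$ of a compact aspherical 4-manifold (with boundary).

So the minimal dimension of an aspherical manifold with fundamental group $B_3(\Theta_m)$ is $2,2,3$ for $m=3,4,5$, and $4$ for all $m\ge6$.

## 2. Three points on $\Theta_m$ as a square complex

Fix $m\ge3$. Let $v,w$ be the suspension vertices of $\Theta_m$ and $[m]=\{1,\dots,m\}$ its edge set, each edge being $[0,1]$ directed from $v$ to $w$. We want a 2-dimensional model of $\mathrm{UConf}_3(\Theta_m)$ that is small enough to see. The space is a compact polyhedral complex with a subcomplex removed, so we first explain how to retract such a difference onto a complex.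

A polyhedral complex here is a space glued from finitely many convex polytopes along faces by affine isomorphisms, so that it is the disjoint union of its open cells. Affine isomorphisms preserve barycenters, so the barycentric subdivisions of the polytopes fit together.

**Lemma 2.** Let $Z$ be a polyhedral complex and $A$ a subcomplex. Then $Z-A$ deformation retracts onto the subcomplex $D$ of the barycentric subdivision consisting of the simplices all of whose vertices are barycenters of cells not in $A$.

*Proof.* A simplex of the subdivision corresponds to a flag $F_0<\dots<F_k$ of faces of a polytope. Since $A$ is closed under passing to faces, the $F_i$ lying in $A$ form an initial segment $F_0,\dots,F_j$ (possibly empty). A point in the open simplex of a flag lies in the open cell of the largest member of the flag. So a face of our simplex has its interior in $A$ exactly when all its vertices are among the first $j+1$ barycenters; that is, the simplex meets $A$ exactly in the face they span. On the simplex minus this face, multiply the first $j+1$ barycentric coordinates by $1-s$, $s\in[0,1]$, and renormalize. The other coordinates do not all vanish there, so this makes sense. The deformations agree on common faces and under the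 gluings, fix $D$, and end in $D$. For continuity, $Z-A$ is open in $Z$, so it carries the quotient topology from the polytopes minus the preimage of $A$, and this stays true after multiplying by $[0,1]$. $\square$

**Step 1: the cells.** We describe $\Theta_m^3/S_3$, the space of multisets of size 3, as a polyhedral complex. A cell is labelled by multiplicities $i,j\ge0$ at $v,w$ and, for each edge $e$, a finite sequence of $k_e$ positive multiplicities, with total $3$; the cell is $\prod_e\{0\le t_1^e\le\dots\le t_{k_e}^e\le1\}$. Faces arise by merging points with each other or with $v,w$. The natural continuous bijection from this complex to $\Theta_m^3/S_3$ is a homeomorphism, since its source is compact and its target Hausdorff. The image of the diagonal is the subcomplex of cells with some multiplicity $\ge2$. The cells outside it are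
$$(i,j;\nu),\qquad i,j\in\{0,1\},\quad \nu\text{ a multiset in }[m]\text{ of size }3-i-j .$$
For example, $(0,0;aab)$ with $a\neq b$ is $\{0\le t_1^a\le t_2^a\le1\}\times[0,1]$.

**Step 2: the faces outside the diagonal.** We need to know which of these cells are faces of which. No two points may merge, and at most one may sit at each of $v,w$.

* $(0,0;\nu)$ has the faces $(1,0;\nu-e)$, given by $t_1^e=0$, one for each $e$ occurring in $\nu$; the faces $(0,1;\nu-f)$, given by $t_{k_f}^f=1$, one for each $f$ occurring in $\nu$; and the faces $(1,1;\nu-e-f)$, given by $t^e_1=0$ and $t^f_{k_f}=1$, one for each ordered pair $(e,f)$ with $e+f\le\nu$ as multisets.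
* $(1,0;\nu)$ has the faces $(1,1;\nu-f)$, given by $t_{k_f}^f=1$, one for each $f$ occurring in $\nu$.
* $(0,1;\nu)$ has the faces $(1,1;\nu-e)$, given by $t_1^e=0$, one for each $e$ occurring in $\nu$.
* $(1,1;a)$ has none.

**Step 3: the retract.** We apply Lemma 2 and assemble the triangles into squares. $\mathrm{UConf}_3(\Theta_m)$ deformation retracts onto the complex of flags of the faces above. The face $\{t_1^e=0,\ t_{k_f}^f=1\}$ of $(0,0;aef)$ lies in exactly two intermediate faces, $(1,0;af)$ and $(0,1;ae)$. It gives two triangles sharing the segment from the barycenter of $(1,1;a)$ to that of $(0,0;aef)$, and no other triangle contains this segment. Their union is a square. So the retract is the following square complex $X_m$ (repeated indices allowed; the order of subscripts on $V$, $W$, $O$ is irrelevant).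

* Vertices: $P_a=(1,1;a)$, $V_{ab}=(1,0;ab)$, $W_{ab}=(0,1;ab)$, $O_{abc}=(0,0;abc)$.
* Edges: $p_v(a;e)=P_aW_{ae}$, $p_w(a;f)=P_aV_{af}$, $o_v(ab;e)=V_{ab}O_{abe}$, $o_w(ab;f)=W_{ab}O_{abf}$.
* Squares: $Q(a;e,f)$ for all $a,e,f\in[m]$, with corners $P_a,W_{ae},O_{aef},V_{af}$ and edges $p_v(a;e)$, $p_w(a;f)$, $o_v(af;e)$, $o_w(ae;f)$.

(In $p_v(a;e)$ the point on $e$ is the one that goes to $v$; similarly for the others.) Reading off the edges of the squares: $o_v(ab;e)$ lies exactly in $Q(a;e,b)$ and $Q(b;e,a)$; $o_w(ab;f)$ lies exactly in $Q(a;b,f)$ and $Q(b;a,f)$. If $a=b$ the two squares coincide, so these edges are free. The four edges of a square have four different types, so no square contains an edge twice.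

## 3. Collapsing to hexagons

**Step 1: remove all cells with a repeated index.** We collapse along free faces, in three rounds.

First, for each $a$ and each $e$, the edge $o_v(aa;e)$ lies only in $Q(a;e,a)$; collapse these pairs. Now $V_{aa}$ lies only in the edge $p_w(a;a)$, whose squares $Q(a;e,a)$ are all gone; collapse the pair $(V_{aa},p_w(a;a))$.

Second, for each $a$, the vertex $O_{aaa}$ now lies only in $o_w(aa;a)$, whose only square $Q(a;a,a)$ is gone; collapse this pair. For $f\ne a$ the edge $o_w(aa;f)$ lies only in $Q(a;a,f)$; collapse. Then $W_{aa}$ lies only in $p_v(a;a)$, and all squares $Q(a;a,f)$ are gone; collapse. The squares left are the $Q(a;e,f)$ with $e\ne a\ne f$.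

Third, for each ordered pair $a\ne b$, of the two squares $Q(a;a,b)$, $Q(b;a,a)$ that contained $o_v(ab;a)$ only $Q(b;a,a)$ is left; collapse. The edges at $O_{aab}$ were $o_v(aa;b)$, $o_v(ab;a)$, $o_w(aa;b)$, $o_w(ab;a)$, and the first three are gone. The squares $Q(a;b,a)$ and $Q(b;a,a)$ that contained $o_w(ab;a)$ are gone too. Collapse $(O_{aab},o_w(ab;a))$.

What remains, $Z_m$, consists of all cells of $X_m$ with pairwise distinct indices.

**Step 2: the six squares at $O_{abc}$ form a hexagon.** In $Z_m$ let $R_{ab}=p_w(a;b)\cup p_w(b;a)$, a red edge from $P_a$ to $P_b$ through $V_{ab}$, and $B_{ab}=p_v(a;b)\cup p_v(b;a)$, a blue edge through $W_{ab}$. At $O_{abc}$ put $v_x=o_v(yz;x)$ and $w_x=o_w(yz;x)$ for $\{x,y,z\}=\{a,b,c\}$. The square $Q(z;x,y)$ contains $v_x$, $w_y$ and $P_z$. So in the link of $O_{abc}$ the vertices $v_x,w_y$ are joined exactly when $x\ne y$; the link is the 6-cycle $v_aw_bv_cw_av_bw_c$. Hence the six squares form a disc $H_{abc}$. The outer end of $v_x$ is $V_{yz}$ and that of $w_x$ is $W_{yz}$, and between $v_x$ and $w_y$ we pass $P_z$. So the boundary runs through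
$$V_{bc},P_c,W_{ac},P_a,V_{ab},P_b,W_{bc},P_c,V_{ac},P_a,W_{ab},P_b .$$

**Proposition 3.** $B_3(\Theta_m)\cong\pi_1(Y_m)$, where $Y_m$ has vertices $P_1,\dots,P_m$, one red and one blue edge for each pair, and one hexagon $H_{abc}$ for each triple, attached along
$$b\overset{\text{red}}{-}c\overset{\text{blue}}{-}a\overset{\text{red}}{-}b\overset{\text{blue}}{-}c\overset{\text{red}}{-}a\overset{\text{blue}}{-}b.\tag{1}$$

Up to rotation and reflection of the hexagon, (1) does not depend on the ordering of the triple. Each of the six edges over $\{a,b,c\}$ is traversed once, so each edge of $Y_m$ lies in $m-2$ hexagons. The Euler characteristic is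
$$\chi(Y_m)=m-m(m-1)+\binom m3=\frac{m(m-2)(m-7)}6.\tag{2}$$

The link $L_a$ of $P_a$ is the graph of directions at $P_a$: it has one vertex for each edge end at $P_a$ and one edge for each corner of a hexagon there. Its vertices are $\rho_x$ and $\beta_x$, $x\ne a$ (the red and the blue edge towards $P_x$). The corner of $Q(a;x,y)$ at $P_a$ joins $\beta_x$ to $\rho_y$. So $L_a$ has exactly one edge $\rho_x\beta_y$ for each ordered pair $x\neq y$; it is $K_{m-1,m-1}$ minus the perfect matching $\{\rho_x\beta_x\}$. For $m=3$ it is two disjoint arcs, for $m=4$ a 6-cycle, and for $m=5$ the graph of the 3-dimensional cube, with $\rho_x,\beta_x$ at antipodal corners: in the cube, a corner of even weight is adjacent to all corners of odd weight except its antipode.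

## 4. The metric of right-angled hexagons

Give each hexagon the metric of the regular right-angled hyperbolic hexagon. We recall what we need from Bridson–Haefliger, *Metric Spaces of Non-positive Curvature* (BH).

* (C1) (Link condition, BH II.5) A 2-complex of hyperbolic polygons with finitely many shapes is locally CAT($-1$) if every injective loop in every link has length $\ge2\pi$. Its universal cover is then CAT($-1$), in particular CAT(0) and contractible.
* (C2) In a complete CAT(0) space geodesics are unique, and local geodesics are geodesics.
* (C3) In such a complex a small ball about a point is isometric to a ball in the hyperbolic cone over its link, in which distances depend on the link only through $\min(\pi,d)$. If the complex is CAT(0), the angle between two geodesics from a point is $\min(\pi,d)$, with $d$ the link distance of their directions; a path of edges is a local geodesic if at each vertex the two directions have link distance $\ge\pi$.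
* (C4) In a CAT(0) space, geodesics from $y$ to $p$ and to $q$ with angle $\gamma$ satisfy $d(p,q)^2\ge d(y,p)^2+d(y,q)^2-2d(y,p)d(y,q)\cos\gamma$.
* (C5) (BH II.4.14) If a map from a complete connected length space to a complete connected non-positively curved space is locally an isometric embedding, it is injective on $\pi_1$ and its lifts to universal covers are isometric embeddings.

In $Y_m$ the edges of $L_a$ have length $\pi/2$. Since $L_a$ is bipartite without double edges, every injective loop in it has at least four edges, so length $\ge2\pi$. The link of an interior point of an edge is the suspension of $m-2$ points with arcs of length $\pi$, and that of an interior point of a hexagon is a circle of length $2\pi$. By (C1), $\tilde Y_m$ is CAT($-1$) and contractible. So $\pi_1(Y_m)$ is hyperbolic, of cohomological dimension $\le2$, and torsion-free.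

The next lemma provides many convex subspaces; with $|S|=4$ they will be planes.

**Lemma 4.** For $S\subset[m]$, $|S|\ge3$, let $Y_S\cong Y_{|S|}$ be the subcomplex of all cells with indices in $S$. Then $\pi_1(Y_S)\to\pi_1(Y_m)$ is injective, and every lift $\tilde Y_S\to\tilde Y_m$ is an isometric embedding with closed convex image.

*Proof.* By (C5) it suffices that $Y_S\to Y_m$ is locally an isometric embedding. By (C3) it suffices that $\min(\pi,d)$ is the same in the link taken in $Y_S$ as in the link taken in $Y_m$.

At $P_a$, the link in $Y_S$ is the full subgraph of $L_a$ on the vertices with indices in $S-a$. Take two of its points at distance $<\pi$ in $L_a$, and a geodesic of $L_a$ between them. If it left the subgraph, an excursion would start and end at two distinct vertices of the subgraph. If the excursion were a single edge, that edge would belong to the subgraph by fullness. So it has at least two edges, i.e. length $\ge\pi$, a contradiction. Hence the geodesic stays in the subgraph.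

At an interior point of an edge, both links are suspensions with the same poles. Two points on one arc have their arc distance; two points on different arcs, at distances $r,r'$ from one pole, have distance $\min(r+r',2\pi-r-r')$. Both are computed identically in the sub-suspension. At interior points of hexagons nothing changes.

The image of an isometrically embedded geodesic space is convex by uniqueness of geodesics, and closed because $\tilde Y_S$ is complete. $\square$

## 5. $\Theta_3$ and $\Theta_4$: a free group and a surface of genus three

**Proposition 5.** $B_3(\Theta_3)\cong\mathbb F_3$, and $B_3(\Theta_4)\cong\pi_1(\Sigma_3)$ with $\Sigma_3$ the closed orientable surface of genus $3$. Both are 3-manifold groups.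

*Proof.* $Y_3$ is a graph with 3 vertices and 6 edges, plus one hexagon crossing each edge once. Collapse the hexagon from one edge. Since each pair of vertices was joined by two edges, the remaining graph is connected; it has $\chi=3-5=-2$. So the group is free of rank $3$.

In $Y_4$ every edge lies in exactly two hexagons and every $L_a$ is a 6-cycle, so $Y_4$ is a closed connected surface, with $\chi=4-12+4=-4$. By (1), going once around $H_{abc}$ one runs twice through the cyclic order $b\to c\to a$, always in the same direction. So an orientation of $H_{abc}$ is the same as a cyclic orientation of $\{a,b,c\}$, and all six edges are traversed in that direction. Orient the four hexagons like the four faces of the boundary of an oriented tetrahedron on $\{1,2,3,4\}$. Two faces of the tetrahedron induce opposite directions on their common edge $\{a,b\}$; hence $R_{ab}$ and $B_{ab}$ are each traversed once in each direction. So $Y_4$ is orientable, and $2-2g=-4$ gives $g=3$. Finally $\pi_1(Y_4)=\pi_1(Y_4\times\mathbb R)$. $\square$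

## 6. $\Theta_5$: five octahedra dual to cube graphs

For $m=5$ every edge lies in three hexagons, so $Y_5$ is not a surface. The natural attempt is to thicken $Y_5$ to a 3-manifold, by replacing each vertex $P_a$ by a polyhedron whose faces are the vertices of $L_a$, two faces meeting in an edge whenever they are adjacent in $L_a$. Since $L_a$ is a cube graph, the polyhedron is an octahedron. The following construction makes this work.

**Proposition 6.** $B_3(\Theta_5)$ is a 3-manifold group.

*Proof.* **Step 1: label the octahedra.** We name the vertices so that the gluing can be written down. Let $E=[5]$. For $a\in E$ let $O_a$ be a regular octahedron whose vertices are labelled by the six 2-subsets $A\subset E-a$, complementary subsets of $E-a$ being antipodal. A face consists of one vertex from each antipodal pair. The eight faces are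
$$F_a(\rho,x)=\{A:x\in A\},\qquad F_a(\beta,x)=\{A:x\notin A\}\qquad(x\in E-a).$$
The twelve edges are $\varepsilon_a(x,y)=F_a(\rho,x)\cap F_a(\beta,y)$ with $x\ne y$. With $\{z,u\}=E-\{a,x,y\}$, the endpoints of $\varepsilon_a(x,y)$ are $\{x,z\}$ (the $z$-end) and $\{x,u\}$ (the $u$-end).

**Step 2: glue.** We pair the faces in the same pattern as the colored edges of $Y_5$, by the affine maps
$$F_a(\rho,x)\to F_x(\rho,a),\ \{x,y\}\mapsto\{a,y\};\qquad F_a(\beta,x)\to F_x(\beta,a),\ A\mapsto A.$$
Exchanging $a$ and $x$ gives the inverse maps, so this is a pairing of faces. The red map sends $\{x,z\},\{x,u\}$ to $\{a,z\},\{a,u\}$, so it sends $\varepsilon_a(x,y)$ to $\varepsilon_x(a,y)$, through $F_a(\rho,x)$. The blue map through $F_a(\beta,y)$ fixes $\{x,z\},\{x,u\}$, so it sends $\varepsilon_a(x,y)$ to $\varepsilon_y(x,a)$. Both preserve $z$-ends and $u$-ends. Hence edges are glued in cycles of length exactly $6$, without reversal: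
$$\varepsilon_a(x,y)\overset{\text{red}}{-}\varepsilon_x(a,y)\overset{\text{blue}}{-}\varepsilon_y(a,x)\overset{\text{red}}{-}\varepsilon_a(y,x)\overset{\text{blue}}{-}\varepsilon_x(y,a)\overset{\text{red}}{-}\varepsilon_y(x,a)\overset{\text{blue}}{-}\varepsilon_a(x,y).\tag{3}$$
There is one cycle for each triple $\{a,x,y\}$.

**Step 3: remove the vertices.** We check that the result is a manifold. Let $\mathcal O$ be the glued complex and $\mathcal O^\circ=\mathcal O-\{\text{vertices}\}$. Interior points of octahedra and of faces are manifold points. Near an open edge, six wedges are glued cyclically by maps matching the edges pointwise (affine maps preserving both ends), and going once around returns every point of the edge to itself. So these are manifold points too, and $\mathcal O^\circ$ is a 3-manifold.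

**Step 4: find $Y_5$ inside.** We compute $\pi_1(\mathcal O^\circ)$. By Lemma 2, $\mathcal O^\circ$ deformation retracts onto the span $D$ of the barycenters of octahedra, faces and edges. $D$ has a 0-cell for each $O_a$. It has a red 1-cell $O_aO_x$ for each pair, crossing the face $F_a(\rho,x)\sim F_x(\rho,a)$, and likewise a blue one. For each triple $\{a,x,y\}$ it has a 2-cell, the cone from the barycenter of the edge class over the cycle of the six octahedra and six faces around it. By (3) its boundary is
$$a\overset{\text{red}}-x\overset{\text{blue}}-y\overset{\text{red}}-a\overset{\text{blue}}-x\overset{\text{red}}-y\overset{\text{blue}}-a,$$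
which is (1). Hence $D\cong Y_5$, $\mathcal O^\circ$ is connected, and $\pi_1(\mathcal O^\circ)\cong\pi_1(Y_5)\cong B_3(\Theta_5)$. $\square$

## 7. Two obstructions that do not suffice for $m\ge6$

For $m\ge6$ the construction breaks at the first step: $L_a$ contains a subdivision of $K_{3,3}$ (written out in Section 8), so it is not planar and no polyhedron is dual to it. In fact $Y_m$ does not embed piecewise linearly in any 3-manifold, because $L_a$ would embed in a 2-sphere or a disc, the link of a point in the manifold. But this says nothing about the group. The cone over $K_{3,3}$ does not embed in a 3-manifold for the same reason, and its fundamental group is trivial. A 3-manifold with group $\pi_1(Y_m)$ need not contain $Y_m$; there is only a homotopy class of maps.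

We therefore need to know what such a 3-manifold would look like. The next lemma says that it may be taken compact and aspherical. Recall Scott's compact core theorem: a 3-manifold without boundary with finitely generated $\pi_1$ contains a compact connected 3-dimensional submanifold whose inclusion is an isomorphism on $\pi_1$.

**Lemma 7.** Let $H$ be a nontrivial, finitely generated, torsion-free group with $\mathrm{cd}\,H\le2$, and suppose $H\cong\pi_1(N_0)$ with $N_0$ an orientable 3-manifold. Then $H\cong\pi_1(M_c)$ for a compact aspherical 3-manifold $M_c$ with nonempty boundary.

*Proof.* Apply Scott's theorem to the interior of $N_0$: $H=\pi_1(C)$ with $C$ compact, connected and orientable. Cap off sphere boundary components with balls; $\pi_1$ does not change. Take the prime decomposition $C=C_1\#\cdots\#C_k$ (Kneser–Milnor; Hempel, *3-Manifolds*, Ch. 3), so that $H=\pi_1(C_1)*\dots*\pi_1(C_k)$. Discard simply connected summands; since $H\ne1$, at least one remains. Each remaining $C_i$ is $S^2\times S^1$, or irreducible with $\pi_1(C_i)$ nontrivial and torsion-free, hence infinite.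

In the irreducible case $\pi_2(C_i)=0$ by the sphere theorem. The universal cover is noncompact because $\pi_1(C_i)$ is infinite, so its third homology vanishes; by Hurewicz and Whitehead it is contractible. If such a $C_i$ were closed, we would have $H_3(\pi_1(C_i);\mathbb Z)=H_3(C_i;\mathbb Z)=\mathbb Z$, contradicting $\mathrm{cd}\,\pi_1(C_i)\le\mathrm{cd}\,H\le2$. So $\partial C_i\ne\emptyset$.

Replace each $S^2\times S^1$ by a solid torus and form the boundary connected sum $M_c$ of all pieces. It is homotopy equivalent to the wedge of the pieces, hence aspherical, with fundamental group $H$. $\square$

One may now try Euler characteristics. In the proof above $\partial M_c$ has no sphere components: $C$ was capped, so the boundaries of the pieces have positive genus, and boundary connected sum adds genera. A closed 3-manifold has Euler characteristic $0$; applying this to the double gives $\chi(M_c)=\frac12\chi(\partial M_c)\le0$. If $B_3(\Theta_m)$ is a 3-manifold group, some subgroup $H$ of index $d\le2$ is $\pi_1$ of an orientable one, and both $M_c$ and a $d$-sheeted cover of $Y_m$ are aspherical with group $H$. So $d\,\chi(Y_m)\le0$. By (2) this is false for $m\ge8$. But $\chi(Y_7)=0$ and $\chi(Y_6)=-4$, and for these the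 inequality gives no contradiction. In particular the critical case $m=6$ is untouched.

What we do next makes the nonplanarity of $L_a$ survive homotopy. If $H\le\pi_1(Y_m)$ has finite index and $H=\pi_1(M_c)$, there is an equivariant map from $\tilde Y_m$ to a contractible 3-manifold. It may identify points, but only points at bounded distance. So it suffices to show that every map from $\tilde Y_m$ to a contractible 3-manifold identifies points that are arbitrarily far apart. Locally, a cone over $K_{3,3}$ is the obstacle to an embedding; in the large, we build inside $\tilde Y_m$ an infinite cone over $K_{3,3}$ whose disjoint parts move away from each other.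

**Proposition 8.** Let $m\ge6$, let $N$ be a contractible 3-manifold without boundary, and let $f:\tilde Y_m\to N$ be continuous. Then for every $R>0$ there are $p,q\in\tilde Y_m$ with $f(p)=f(q)$ and $d(p,q)\ge R$.

The proof takes the next two sections. Only Step 1 uses $m\ge6$.

## 8. A cone over $K_{3,3}$ whose disjoint parts diverge

Write $\tilde Y=\tilde Y_m$. Fix $a$ and a lift $y_0$ of $P_a$, and let $L=L_a$ be its link. For $p\ne y_0$ let $\log p\in L$ be the direction of the geodesic $[y_0,p]$ at $y_0$.

**Step 1: $K_{3,3}$ in $L$.** This is where the sixth edge of $\Theta_m$ enters. Name five elements of $[m]-a$ as $1,\dots,5$. Recall that $\rho_i\beta_j$ is an edge exactly when $i\ne j$. Let $K\subset L$ have branch vertices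
$$A_1=\rho_1,\ A_2=\rho_2,\ A_3=\rho_3,\qquad B_1=\beta_4,\ B_2=\beta_5,\ B_3=\beta_1 .$$
The edges $\rho_i\beta_4,\rho_i\beta_5$ $(i=1,2,3)$ and $\rho_2\beta_1,\rho_3\beta_1$ are in $L$; that makes eight. The missing $\rho_1\beta_1$ is replaced by the path $\rho_1\beta_2\rho_4\beta_1$, whose interior vertices $\beta_2,\rho_4$ are used nowhere else. So $K$ is a subdivision of $K_{3,3}$. A simplex of $K_{3,3}$ will mean a branch vertex or one of the nine closed (possibly subdivided) edges.

**Step 2: rays.** We extend each vertex of $L$ to a geodesic ray. For $\lambda=\rho_x$ let $c_\lambda:[0,\infty)\to\tilde Y$ be the unit-speed lift from $y_0$ of the path that alternates $R_{ax}$ (from $P_a$ to $P_x$) and $B_{ax}$ (back). For $\lambda=\beta_x$ start with blue instead. At each vertex the incoming and outgoing directions are $\rho_t$ and $\beta_t$ for the same $t$. These have opposite colors and are not adjacent, so in the bipartite link they have an odd number $\ge3$ of edges between them, i.e. link distance $\ge3\pi/2\ge\pi$. By (C3) and (C2), $c_\lambda$ is a geodesic ray with initial direction $\lambda$.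

**Step 3: sectors.** We fill in a half-plane between the rays of adjacent vertices, keeping control of the directions of its points. Let $\sigma=\rho_x\beta_y$ be an edge of $L$, choose $z\notin\{a,x,y\}$ and put $S=\{a,x,y,z\}$. By Lemma 4 and Proposition 5, the lift $\Pi$ of $\tilde Y_S$ through $y_0$ is a closed convex subspace homeomorphic to $\mathbb R^2$. It contains $c_{\rho_x}$ and $c_{\beta_y}$, since these are lifts of paths in $Y_S$. If the two rays met outside $y_0$, uniqueness of geodesics would give them the same initial direction; so they meet only in $y_0$. The distance to $y_0$ tends to infinity along each, so their union is a properly embedded line $\ell$ in $\Pi$. By the Schoenflies theorem in the one-point compactification of $\Pi$, the line $\ell$ separates $\Pi$ into two open sets, the closure of each being homeomorphic to a closed half-plane with boundary $\ell$.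

In a small ball about $y_0$, $\Pi$ is the cone over a 6-cycle, and $\ell$ consists of the two radii in the directions $\rho_x,\beta_y$. These cut the ball into two open sectors. Each lies on one side of $\ell$, and not both on the same side, because $y_0$ is in the closure of both sides. So the directions at $y_0$ of the two half-planes are the two arcs of the 6-cycle between $\rho_x$ and $\beta_y$. One of these arcs is $\sigma$. Let $D_\sigma$ be the closed half-plane whose set of directions is $\sigma$.

We claim that $\log p\in\sigma$ for all $p\in D_\sigma-y_0$. By convexity $[y_0,p]\subset\Pi$. If its direction were not in $\sigma$, it would start in the interior of the other half-plane, so to arrive in $D_\sigma$ it would meet $\ell$ at a point $q\ne y_0$. But then $[y_0,q]$ runs along one of the two rays and has direction $\rho_x$ or $\beta_y$, a contradiction.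

The open cone $C(\sigma)=\sigma\times[0,\infty)/\sigma\times0$ is a closed half-plane as well. Every homeomorphism between the boundary lines of two closed half-planes extends to the half-planes: identify both with $\mathbb R\times[0,\infty)$ and take the product with the identity of $[0,\infty)$. So there is a homeomorphism $C(\sigma)\to D_\sigma$ which on $\lambda\times[0,\infty)$ is $c_\lambda$, for both endpoints $\lambda$ of $\sigma$. Do this for all edges $\sigma$ of $L$ in $K$. The maps agree over common vertices, so they give a continuous map $\varphi:C(K)\to\tilde Y$ with $\varphi(\xi,0)=y_0$. It is proper, because there are finitely many $\sigma$, each $D_\sigma$ is closed in $\tilde Y$, and each $C(\sigma)\to D_\sigma$ is a homeomorphism. For $t>0$ we have $\varphi(\xi,t)\ne y_0$, and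
$$\log\varphi(\xi,t)\in\sigma\quad\text{whenever }\xi\in\sigma,\ \sigma\text{ a simplex of }K_{3,3},\ t>0.\tag{4}$$
If $\sigma$ is an edge of $K_{3,3}$, then $\xi$ lies in an edge of $L$ contained in $\sigma$, and the claim applies. If $\sigma$ is a branch vertex $\lambda$, then $\varphi(\lambda,t)=c_\lambda(t)$ has direction $\lambda$.

**Step 4: divergence.** We show that points over disjoint simplices are far apart. Let $\xi\in\sigma$, $\eta\in\tau$ with $\sigma,\tau$ disjoint simplices of $K_{3,3}$. They are disjoint subgraphs of $L$. A path in $L$ from $\sigma$ to $\tau$ leaves $\sigma$ for the last time at a vertex and then enters $\tau$ at a different vertex, so it contains a full edge of $L$. So the distance between $\sigma$ and $\tau$ in $L$ is at least $\pi/2$. By (4), for $t,t'>0$ the angle at $y_0$ between $[y_0,\varphi(\xi,t)]$ and $[y_0,\varphi(\eta,t')]$ is $\ge\pi/2$. In (C4) the cosine is then $\le0$, and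
$$d(\varphi(\xi,t),\varphi(\eta,t'))\ge\max\{d(y_0,\varphi(\xi,t)),\,d(y_0,\varphi(\eta,t'))\}.$$
This holds trivially if $t=0$ or $t'=0$. Given $R$, closed balls in $\tilde Y$ are compact and $\varphi$ is proper, so there is $T_0$ with $d(y_0,\varphi(\xi,t))\ge R$ for all $\xi\in K$, $t\ge T_0$. Put $T=2T_0$. Then
$$d(\varphi(\xi,sT),\varphi(\eta,s'T))\ge R\quad\text{whenever }\xi,\eta\text{ lie in disjoint simplices},\ s,s'\ge0,\ s+s'=1,\tag{5}$$
because $s\ge\frac12$ or $s'\ge\frac12$.

## 9. The deleted join of $K_{3,3}$ is a 3-sphere

The points in (5) are parametrized by a space with a free involution, the deleted join.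

**Definition.** The deleted join of $K_{3,3}$ is the space $J$ of formal sums $s\xi\oplus s'\eta$ with $s,s'\ge0$, $s+s'=1$ and $\xi,\eta\in K$ in disjoint simplices of $K_{3,3}$, as a subspace of the join $K*K$. Here the sum does not depend on $\xi$ if $s=0$, nor on $\eta$ if $s'=0$. The involution swaps the two factors.

As a small example, take three isolated points $A_1,A_2,A_3$ instead of $K_{3,3}$, and write $A_i'$ for the copies in the second factor. The simplices are the six points and the edges $A_iA_j'$ with $i\ne j$. They form the hexagon $C_A=A_1A_2'A_3A_1'A_2A_3'$, on which the swap $A_i\leftrightarrow A_i'$ is the antipodal map.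

**Step 5: a map from $\mathbb{RP}^3$.** We identify $J$ and use $f$ to produce a cohomology class whose cube is nonzero. As a simplicial complex, $J$ has vertices $A_i,B_i,A_i',B_i'$. A simplex is the union of a simplex of $K_{3,3}$ and a primed copy of a disjoint one (either may be empty). So its simplices have at most one element from each of $\{A_i\},\{A_i'\},\{B_i\},\{B_i'\}$, with $A_i,A_i'$ never together and $B_i,B_i'$ never together. The conditions on the $A$'s and on the $B$'s are independent, so $J=C_A*C_B$, with $C_B$ the hexagon formed from the $B$'s in the same way. A join of two circles with their antipodal maps is $S^3$ with its antipodal map. Hence $J\cong S^3$ equivariantly.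

Suppose that for some $R>0$ there are no $p,q$ with $f(p)=f(q)$ and $d(p,q)\ge R$. Take $T$ as in (5), let $\Delta_N$ be the diagonal, and put $\mathcal E=N\times N-\Delta_N$. Define
$$J\to\mathcal E,\qquad s\xi\oplus s'\eta\mapsto\bigl(f\varphi(\xi,sT),\,f\varphi(\eta,s'T)\bigr).$$
By (5) and our assumption the two entries differ. The map is well defined because $\varphi(\xi,0)=y_0$ for all $\xi$. It is continuous because $J$ is a quotient of the compact space of triples $(\xi,\eta,s)$ with $\xi,\eta$ in disjoint simplices. It is equivariant for the swaps. Put $W=\mathcal E/\mathbb Z_2$, and let $\omega\in H^1(W;\mathbb F_2)$ be the class of the double cover $\mathcal E\to W$. The induced map $\mathbb{RP}^3=J/\mathbb Z_2\to W$ pulls this double cover back to $S^3\to\mathbb{RP}^3$, so it pulls $\omega$ back to the generator of $H^1(\mathbb{RP}^3;\mathbb F_2)$. The cube of that generator is nonzero. So $\omega^3\ne0$.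

**Step 6: $\omega^3=0$.** We show that a contractible 3-manifold does not allow this. The projection $\mathcal E\to N$ to one coordinate is a fiber bundle (Fadell–Neuwirth) with contractible base and fiber $N-pt$, so $\mathcal E\simeq N-pt$. Since $N$ is a contractible 3-manifold without boundary,
$$\tilde H_k(N-pt;\mathbb F_2)\cong H_{k+1}(N,N-pt;\mathbb F_2)=0\qquad\text{for }k\ge3 .$$
Hence $H^k(\mathcal E;\mathbb F_2)=0$ for $k\ge3$. The Gysin sequence of the double cover contains
$$H^k(\mathcal E;\mathbb F_2)\to H^k(W;\mathbb F_2)\xrightarrow{\ \cup\,\omega\ }H^{k+1}(W;\mathbb F_2),$$
so $\cup\,\omega$ is injective on $H^k(W;\mathbb F_2)$ for $k\ge3$. Applying it for $k=3,4,5,6$ embeds $H^3(W;\mathbb F_2)$ into $H^7(W;\mathbb F_2)$, which is $0$ because $W$ is a 6-manifold. So $\omega^3=0$, a contradiction. This proves Proposition 8. $\square$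

## 10. No 3-manifolds for $m\ge6$, and the proof of Theorem A

**Theorem 9.** For $m\ge6$, no finite-index subgroup of $B_3(\Theta_m)$ is a 3-manifold group; in particular $B_3(\Theta_m)$ is not.

*Proof.* Suppose some finite-index subgroup is a 3-manifold group. Passing to the orientation cover, we find a finite-index $H\le\pi_1(Y_m)$ that is $\pi_1$ of an orientable 3-manifold. $H$ is finitely generated and torsion-free with $\mathrm{cd}\,H\le2$. It is nontrivial, because $\tilde Y_m$ contains rays and so is unbounded, while $H$ acts on it cocompactly. Take $M_c$ from Lemma 7 and let $M$ be its interior. Then $M$ is aspherical with $\pi_1(M)=H$, and $\tilde M$ is a contractible 3-manifold without boundary. Both $\tilde Y_m/H$ and $M$ are aspherical of the homotopy type of CW complexes, so some map $\tilde Y_m/H\to M$ induces the isomorphism of fundamental groups. It lifts to an $H$-equivariant continuous map $f:\tilde Y_m\to\tilde M$.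

Let $F\subset\tilde Y_m$ be compact with $HF=\tilde Y_m$. If $f(p)=f(q)$, translate so that $p\in F$, and write $q\in hF$. Then $f(F)\cap hf(F)\ne\emptyset$. Since $H$ acts properly discontinuously on $\tilde M$, only finitely many $h$ are possible. So $d(p,q)$ is at most the maximum of the diameters of finitely many compact sets $F\cup hF$. This contradicts Proposition 8. $\square$

*Proof of Theorem A.* By (K1), $\Gamma$ is a tree, sun, rose, or pulsar graph. The first three, and pulsar graphs on $\Theta_2$, are covered by Proposition 1. Let $\Gamma$ be a pulsar graph on $\Theta_m$ with $m\ge3$; by (K3), $B_3(\Gamma)\cong B_3(\Theta_m)*\mathbb F$. If $m\le5$, both factors are 3-manifold groups (Propositions 5 and 6), so the free product is one by (F2). If $m\ge6$, $B_3(\Gamma)$ contains $B_3(\Theta_m)$, which is not a 3-manifold group by Theorem 9; by (F1), $B_3(\Gamma)$ is not one. Finally $b_1(\Gamma)=b_1(\Theta_m)=m-1$. $\square$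

Parts 1 and 2 of Theorem B are Proposition 5. The next two sections prove the remaining parts.

## 11. Five truncated octahedra in hyperbolic space

Here we prove part 3 of Theorem B, in the notation of Section 6.

**Step 1: orientability.** We orient the octahedra so that all face pairings reverse boundary orientations. A permutation of $E-a=\{x,y,z,u\}$ acts on $O_a$. Place $O_a$ with vertices $\pm e_i$, where $e_1=\{x,y\}$, $e_2=\{x,z\}$, $e_3=\{x,u\}$. The transposition $(x\,y)$ fixes $\{x,y\}$ and sends $\{x,z\}\mapsto\{y,z\}$, $\{x,u\}\mapsto\{y,u\}$; that is, $e_1\mapsto e_1$, $e_2\mapsto-e_3$, $e_3\mapsto-e_2$. This is a reflection. Since the naming of $x,y,z,u$ was arbitrary, all transpositions act by reflections, so even permutations act by rotations and odd ones reverse orientation. Hence $O_a$ can be oriented so that, for all $x$, the vertices $\{x,y\},\{x,z\},\{x,u\}$ of $F_a(\rho,x)$ appear counterclockwise from outside if and only if $(a,x,y,z,u)$ is an even permutation of $(1,\dots,5)$.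

The antipodal map sends outward normals to outward normals and reverses the orientation of space. It carries $F_a(\rho,x)$ to $F_a(\beta,x)$. So the vertices $\{z,u\},\{y,u\},\{y,z\}$ of $F_a(\beta,x)$ appear clockwise from outside exactly when $(a,x,y,z,u)$ is even. The gluing maps carry these ordered triples of $O_a$ to the ones of $O_x$ with the roles of $a$ and $x$ exchanged, which changes the parity. So each face pairing reverses boundary orientations, and the orientations fit together away from the edges of $\mathcal O^\circ$. Near a point of an open edge there is a ball whose complement of the edge is connected, so the orientation extends over the edges. Thus $\mathcal O^\circ$ is orientable.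

**Step 2: the polyhedron.** We look for a truncated octahedron in $\mathbb H^3$ with dihedral angles $\pi/3$, because edges are glued in sixes. In the Klein model let $s^2=5/3$ and
$$\mathcal P=\{|x|+|y|+|z|\le s,\ |x|,|y|,|z|\le1/s\}.$$
The plane $x=1/s$ cuts the octahedron in the square $|y|+|z|\le s-1/s$. Here $s-1/s>0$ since $s^2>1$, and $s-1/s<1/s$ since $s^2<2$. So $\mathcal P$ is an octahedron truncated at its six vertices, with disjoint truncation faces, and a segment of each edge of the octahedron survives. The vertices of $\mathcal P$ are the images under the octahedral group of $(1/s,\,s-1/s,\,0)$. The square of the norm is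
$$\frac2{s^2}+s^2-2=\frac65+\frac53-2=\frac{13}{15}<1,$$
so $\mathcal P$ is a compact hyperbolic polyhedron.

The faces $x+y+z=s$ and $x+y-z=s$ have normals $(1,1,1;s)$ and $(1,1,-1;s)$, with Lorentz norm squared $3-s^2=\frac43$ and product $1-s^2=-\frac23$. So adjacent octahedral faces have dihedral angle $\theta$ with $\cos\theta=\frac{2/3}{4/3}=\frac12$, i.e. $\theta=\pi/3$. The truncation plane $x=1/s$ has normal $(s,0,0;1)$, whose product with $(1,\pm1,\pm1;s)$ is $s-s=0$. So truncation faces meet octahedral faces at right angles.

**Step 3: gluing.** We check that five copies of $\mathcal P$ fit together. $\mathcal P$ has the full octahedral symmetry group. This group acts transitively on the eight faces, and the stabilizer of a face induces all six permutations of its vertices. So every vertex bijection between two octahedral faces is induced by an element of the group, which acts linearly and isometrically. Therefore the affine pairings of Section 6 restrict to isometries of truncated faces. Extend each to the isometry of $\mathbb H^3$ that places the next copy of $\mathcal P$ on the other side of the face. Around an edge class, six wedges of angle $\pi/3$ are laid out one after the other and add up to $2\pi$. Edges are matched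 pointwise, since ends are preserved. So the layout closes up and a neighborhood is a hyperbolic ball. A point of a truncation face has a half-ball neighborhood: this is clear in its interior; on an edge two right-angled pieces fit to a half-ball; at a vertex six wedges of angle $\pi/3$, cut orthogonally by the truncation planes, fit to a half-ball. So the result is a compact hyperbolic 3-manifold $M$ with totally geodesic boundary, formed by the truncation faces.

**Step 4: $M-\partial M\cong\mathcal O^\circ$.** We need this to compute $\pi_1(M)$. Choose $c$ with $s/2<c<1/s$, which is possible as $s^2<2$. In the octahedron $|x|+|y|+|z|\le s$, the pyramids $\{x\ge c\}$ and their images under the octahedral group are disjoint, because $2c>s$. Outside the pyramids let the map from the octahedron minus its vertices to $\mathcal P$ minus its truncation faces be the identity. In the pyramid with apex $(s,0,0)$ and base in $x=c$, write points as $(1-r)b+r(s,0,0)$ with $b$ in the base and $r\in[0,1)$, and replace $r$ by $r_0r$, where $c+r_0(s-c)=1/s$. This identifies the pyramid minus its apex with the frustum $\{c\le x<1/s\}$. It preserves faces and edges and is equivariant under the octahedral group, hence compatible with the gluings. So $M-\partial M\cong\mathcal O^\circ$.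 Therefore $\pi_1(M)\cong B_3(\Theta_5)$, $M$ is orientable, and $M$ is aspherical since $\mathcal O^\circ\simeq Y_5$.

**Step 5: the boundary.** We count cells and check connectedness. $\partial M$ consists of $30$ quadrilaterals (six for each octahedron), $60$ edges (three for each of the $20$ face pairs) and $20$ vertices (two for each of the $10$ edge classes). So $\chi(\partial M)=-10$. The quadrilateral at the vertex $A$ of $O_a$ corresponds to the ordered partition $(a\,|\,A\,|\,A^c)$ of $E$ with $A^c=E-a-A$. Its four sides lie in the faces $F_a(\rho,x)$, $x\in A$, and $F_a(\beta,x)$, $x\in A^c$. Crossing the first exchanges $a$ with $x\in A$; crossing the second exchanges $a$ with $x\in A^c$. These are the transpositions of the first of five positions with each of the others, which generate all permutations of the positions. So all quadrilaterals are connected to each other, and $\partial M$ is a connected orientable surface with $2-2g=-10$, i.e. of genus $6$.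

**Step 6: not a 2-manifold group.** By Lemma 4, $\pi_1(Y_5)$ contains $\pi_1(Y_4)=\pi_1(\Sigma_3)$, so it is not free. A 2-manifold that is noncompact or has nonempty boundary has free fundamental group. So if $\pi_1(Y_5)$ were $\pi_1$ of a 2-manifold, that would be a closed surface, aspherical because the group is infinite, and its infinite-index subgroups would be free. So $\pi_1(\Sigma_3)$ would have finite index $d$, and multiplicativity of the Euler characteristic gives $-4=d\,\chi(Y_5)=-5d$, which is impossible. $\square$

## 12. Finite index, quasi-isometry and dimension four

**Step 1: finite-index subgroups for pulsar graphs.** This extends Theorem 9 from $\Theta_m$ to pulsars. Let $\Gamma$ be a pulsar graph on $\Theta_m$ with $m\ge6$ and let $H\le B_3(\Gamma)$ be a finite-index 3-manifold group. By (K3), $B_3(\Theta_m)$ is a subgroup of $B_3(\Gamma)$. Then $H\cap B_3(\Theta_m)$ is a 3-manifold group by (F1), of finite index in $B_3(\Theta_m)$, contradicting Theorem 9.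

**Step 2: reduction of the quasi-isometry statement to Lemma 7.** Let $m\ge6$, $G=\pi_1(Y_m)$, and let $H$ be a finitely generated 3-manifold group quasi-isometric to $G$. We want a torsion-free $H$ of cohomological dimension $\le2$. First, $H$ is hyperbolic and infinite. Passing to index at most $2$, we may assume that $H$ is $\pi_1$ of an orientable 3-manifold, hence of a compact orientable one (Scott). So $H$ is residually finite (Hempel, with geometrization). A hyperbolic group has finitely many conjugacy classes of finite subgroups, so some finite-index normal subgroup avoids the nontrivial elements of a finite set of representatives, and is torsion-free. Replace $H$ by it; it is again $\pi_1$ of an orientable 3-manifold, and it is nontrivial since it is infinite. For torsion-free hyperbolic groups $\mathrm{cd}=\dim\partial+1$ (Bestvina–Mess, J. AMS 1991), and boundaries are quasi-isometry invariant. So $\mathrm{cd}\,H=\mathrm{cd}\,G\le2$. Take $M_c$ from Lemma 7.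

**Step 3: a continuous quasi-isometry.** We produce a map to which Proposition 8 applies. The universal cover $\tilde M_c$ is contractible with cocompact $H$-action. So it is quasi-isometric to $H$, hence to $\tilde Y_m$. It is also uniformly contractible: by cocompactness a set of diameter $\le r$ can be moved into a fixed compact set, whose inclusion is null-homotopic with bounded track. A quasi-isometry defined on the vertices of $\tilde Y_m$ extends over the edges and then over the hexagons, with images of uniformly bounded diameter. The result is a continuous map $f:\tilde Y_m\to\tilde M_c$ at bounded distance from a quasi-isometry. Hence $f(p)=f(q)$ forces $d(p,q)$ to be bounded. Adding an open collar to $\tilde M_c$ gives a contractible 3-manifold without boundary, and $f$ as a map into it contradicts Proposition 8.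

**Step 4: a 4-manifold for every $m\ge3$.** We thicken $Y_m$ in one more dimension, where circles can be made disjoint and links do not obstruct. Thicken the 1-skeleton of $Y_m$ to an orientable 4-dimensional handlebody. Its boundary is a connected sum of copies of $S^1\times S^2$, orientable of dimension 3, and the inclusion of the boundary is an isomorphism on $\pi_1$. So the attaching circles of the hexagons can be homotoped into the boundary, and by general position to disjoint embedded circles there, which have trivial normal bundles. Attach 2-handles along them with any framings. Homotopic attaching maps give homotopy equivalent complexes, so the result is a compact 4-manifold homotopy equivalent to $Y_m$, hence aspherical, with group $B_3(\Theta_m)$.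

**Step 5: minimal dimensions.** We combine everything. An aspherical manifold of dimension $d\le3$ with fundamental group $G$ becomes a 3-manifold with the same fundamental group after multiplying by $\mathbb R^{3-d}$. So for $m\ge6$ Theorem 9 and Step 4 give the minimum $4$. For $m=5$ the manifold $M$ of Section 11 is aspherical of dimension $3$. Dimension $2$ is excluded by Step 6 of Section 11, and dimension $\le1$ because the fundamental group is then trivial or $\mathbb Z$. For $m=3,4$ the minimum is $2$: a compact surface with boundary and free fundamental group of rank $3$, respectively $\Sigma_3$, is aspherical, and dimension $\le1$ is excluded for the same reason. This completes the proof of Theorem B. $\square$
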